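# Graded normal configurations whose Gröbner bases must exceed the dimension in degree

Throughout, $\mathbb K$ is an arbitrary field, $\mathbb N=\{0,1,2,\dots\}$, and $R=\mathbb K[x_1,\dots,x_n]$. For $a\in\mathbb R$ put $a^+=\max(a,0)$ and $a^-=\max(-a,0)$, so $a=a^+-a^-$; for vectors this is done coordinatewise. For vectors, $u\le v$ means $u_i\le v_i$ for all $i$, and for $u\in\mathbb N^n$ we write $|u|=\sum u_i$.

## 1. Vector configurations and toric ideals

**Definition 1 (configuration, toric ideal).** A configuration is a finite set $\mathcal A=\{\mathbf a_1,\dots,\mathbf a_n\}\subset\mathbb Z^d$. We write $cone(\mathcal A)$, $\mathbb Z\mathcal A$, $\mathbb N\mathcal A$ for the sets of $\mathbb R_{\ge0}$-, $\mathbb Z$- and $\mathbb N$-linear combinations of $\mathcal A$. Its toric ideal is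
$$I_{\mathcal A}=\Big\langle \mathbf x^{u}-\mathbf x^{v}: u,v\in\mathbb N^n,\ \sum_i u_i\mathbf a_i=\sum_i v_i\mathbf a_i\Big\rangle\subseteq R .$$
The number $\dim(\mathcal A)$ is the Krull dimension of $R/I_{\mathcal A}$, which equals the rank of $\mathbb Z\mathcal A$. We always assume $\dim(\mathcal A)=d$.

*Example.* The twisted cubic configuration is $\mathcal A=\{(1,0),(1,1),(1,2),(1,3)\}$, with variables $x_0,x_1,x_2,x_3$. A binomial $\mathbf x^u-\mathbf x^v$ is in the defining set exactly when the two monomials have the same degree and the same sum of indices. For instance $x_0x_2-x_1^2$, $x_0x_3-x_1x_2$, $x_1x_3-x_2^2$ and $x_1^3-x_0^2x_3$ are in $I_{\mathcal A}$. Here $d=2$.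

**Definition 2 (graded).** $\mathcal A$ is graded if it spans an affine hyperplane in $\mathbb R^d$.

Since $\mathcal A$ spans $\mathbb R^d$ linearly, this hyperplane misses the origin, so there is a linear functional $\omega$ with $\omega(\mathbf a_i)=1$ for all $i$. Then $\sum u_i\mathbf a_i=\sum v_i\mathbf a_i$ implies $|u|=|v|$, and $I_{\mathcal A}$ is homogeneous in the usual grading.

*Example.* The twisted cubic is graded, $\omega$ being the first coordinate. The configuration $\{1,2\}\subset\mathbb Z$ is not graded, and its toric ideal $\langle x_1^2-x_2\rangle$ is not homogeneous.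

**Definition 3 (normal).** $\mathcal A$ is normal if $\mathbb N\mathcal A=cone(\mathcal A)\cap\mathbb Z\mathcal A$.

*Example.* The twisted cubic is normal: a lattice point of its cone is $(N,S)$ with $0\le S\le 3N$, and $S$ is a sum of $N$ numbers from $\{0,1,2,3\}$. The graded configuration $\{(1,0),(1,1),(1,3),(1,4)\}$ is not normal: it generates $\mathbb Z^2$, and $(1,2)$ is in its cone but not in its semigroup.

## 2. Fibers, initial ideals, Cohen–Macaulayness

**Definition 4 (fiber).** The fiber of a monomial $\mathbf x^u$ is the set of all $\mathbf x^v$, $v\in\mathbb N^n$, with $\sum v_i\mathbf a_i=\sum u_i\mathbf a_i$.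

*Example.* For the twisted cubic the fiber of $x_1^3$ is $\{x_1^3,\ x_0x_1x_2,\ x_0^2x_3\}$. The fibers in degree $N$ correspond to the index sums $0,1,\dots,3N$, so there are $3N+1$ of them.

**Definition 5 (initial ideal, Gröbner basis).** A term order is a well-order on monomials, compatible with multiplication. The initial ideal $in(I)$ is generated by the leading monomials of the nonzero elements of $I$. A Gröbner basis of $I$ is a finite subset of $I$ whose leading monomials generate $in(I)$. The reduced one has as its leading monomials exactly the minimal monomial generators of $in(I)$.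

**Fact 1.** A monomial lies outside $in(I_{\mathcal A})$ if and only if it is the smallest monomial of its fiber.

*Proof.* If $\mathbf x^v$ is in the fiber of $\mathbf x^u$ and smaller, then $\mathbf x^u-\mathbf x^v\in I_{\mathcal A}$ has leading monomial $\mathbf x^u$. Conversely, let $\mathbf x^u$ be smallest in its fiber and suppose it is the leading monomial of some $f\in I_{\mathcal A}$. A generator of $I_{\mathcal A}$ times a monomial is a difference of two monomials of one fiber, so the coefficients of $f$ on each fiber sum to $0$. Hence $f$ contains another monomial of the fiber of $\mathbf x^u$, which is larger than $\mathbf x^u$: a contradiction. Finally, each monomial of $in(I_{\mathcal A})$ is the leading monomial of an element of $I_{\mathcal A}$. $\square$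

*Example.* For the twisted cubic, compare monomials first by the weights $(0,1,3,0)$ of $(x_0,x_1,x_2,x_3)$ and break ties by any term order. The elements
$$x_0x_2-x_1^2,\qquad x_1x_2-x_0x_3,\qquad x_2^2-x_1x_3,\qquad x_1^3-x_0^2x_3$$
of $I_{\mathcal A}$ have their first monomial as leading monomial (weights $3>2$, $4>0$, $6>1$, $3>0$). The monomials of degree $N\ge1$ outside $P=\langle x_0x_2,x_1x_2,x_2^2,x_1^3\rangle$ are the $x_0^ix_1^jx_3^l$ with $j\le2$, of which there are $(N+1)+N+(N-1)$, and $x_2x_3^{N-1}$. That is $3N+1$, the number of fibers, hence by Fact 1 the number of monomials of degree $N$ outside $in(I_{\mathcal A})\supseteq P$. So $in(I_{\mathcal A})=P$, and every Gröbner basis for this order has an element of degree at least $3$. The weights $(0,1,1,0)$ give leading monomials $x_1^2,x_1x_2,x_2^2$; there are $(N+1)+2N=3N+1$ monomials outside the ideal they generate, so here $in(I_{\mathcal A})=\langle x_1^2,x_1x_2,x_2^2\rangle$ and degree $2$ is enough. The degrees depend on the term order.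

**Definition 6 (Cohen–Macaulay).** A homogeneous ideal $I$ is Cohen–Macaulay if some (equivalently, every) homogeneous system of parameters of $R/I$ is a regular sequence on $R/I$.

*Example.* $\langle x_1^2,x_1x_2,x_2^2\rangle$ is Cohen–Macaulay: the quotient is free over $\mathbb K[x_0,x_3]$ with basis $1,x_1,x_2$. The initial ideal $P$ above is not: modulo $P$ the annihilator of $x_2$ is $\langle x_0,x_1,x_2\rangle$, an associated prime with one-dimensional quotient, while $R/P$ has dimension $2$; and all associated primes of a Cohen–Macaulay quotient have the same dimension.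

## 3. The degree bound $\dim(\mathcal A)$

Two facts set the stage. If $\mathcal A$ is normal, then $I_{\mathcal A}$ is Cohen–Macaulay (Hochster). If $\mathcal A$ is also graded, then $I_{\mathcal A}$ is generated by homogeneous binomials of degree at most $d$. The question, whose source is Edwin O'Shea and Rekha R. Thomas, "Toric Initial Ideals of $\Delta$-Normal Configurations: Cohen-Macaulayness and Degree Bounds", arXiv:math/0308109 (2003), is whether Gröbner bases obey the same bound. Prove or disprove:

*If $\mathcal A$ is a graded, normal configuration, then $I_{\mathcal A}$ has a Gröbner basis whose elements have degree at most $d=\dim(\mathcal A)$.*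

The twisted cubic shows that a badly chosen term order can violate the bound; the assertion is that some term order respects it. We shall see that it is false, over every field and for every term order.

**Theorem 1.** There is a graded normal configuration $\mathcal A$ such that, for every term order, every Gröbner basis of $I_{\mathcal A}$ contains an element of degree $>\dim(\mathcal A)$.

**Theorem 2.** For every $d\ge10^6$ there is a graded normal configuration $\mathcal A$ with $\dim(\mathcal A)=d$ such that, for every term order, every Gröbner basis of $I_{\mathcal A}$ contains an element of degree at least $\frac1{48}d^{\,9/8}$. In particular, for every constant $C$ the bound $C\dim(\mathcal A)$ fails.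

**Corollary 3.** For $\mathcal A$ as in Theorem 1, no initial ideal of $I_{\mathcal A}$ is Cohen–Macaulay.

*Dimension 1.* A hyperplane in $\mathbb R^1$ is a point, so $\mathcal A$ has one element and $I_{\mathcal A}=0$.

*Dimension 2.* Let $\mathcal A$ be graded and normal with $d=2$, and $\omega=1$ on $\mathcal A$. Choose a basis of $\mathbb Z\mathcal A$ in which $\omega$ is the first coordinate. After a shear, $\mathcal A\subset\{1\}\times\mathbb Z$ has extreme points $(1,0)$ and $(1,s)$, $s\ge1$. Each $(1,i)$ with $0\le i\le s$ is in $cone(\mathcal A)\cap\mathbb Z\mathcal A=\mathbb N\mathcal A$ and has $\omega=1$, so it is an element of $\mathcal A$. Hence $\mathcal A=\{(1,0),\dots,(1,s)\}$. Give $x_i$ the weight $i^2$ and break ties. For $j-i\ge2$ the binomial $x_ix_j-x_{i+1}x_{j-1}\in I_{\mathcal A}$ has leading monomial $x_ix_j$, since $i^2+j^2-(i+1)^2-(j-1)^2=2(j-i)-2>0$. A monomial divisible by none of these $x_ix_j$ uses only indices $a,a+1$ for some $a$, and it is determined by its degree and index sum. So each fiber has exactly one monomial outside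 $\langle x_ix_j:j-i\ge2\rangle\subseteq in(I_{\mathcal A})$, and by Fact 1 the two ideals agree. Degree $2=d$ suffices.

*A natural route to a proof.* One would look for a term order with Cohen–Macaulay initial ideal, because for graded normal $\mathcal A$ such an initial ideal is generated in degrees $\le d$ (this is shown in Section 10). The route stops where one needs such an initial ideal to exist: the example $P$ shows that Cohen–Macaulayness can be lost in passing from $I_{\mathcal A}$ to $in(I_{\mathcal A})$, and Corollary 3 says that for some $\mathcal A$ it is lost for every term order.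

## 4. Configurations given by lists of functionals

To build examples it is easier to prescribe the lattice of relations among the $\mathbf a_i$ than the $\mathbf a_i$ themselves.

**Definition 7 (configuration of a list).** Let $\rho=(\rho_1,\dots,\rho_n)$ be a list, repetitions allowed, of integral linear functionals on $\mathbb Z^c$ such that

(i) the $\rho_i$ generate the group $\mathrm{Hom}(\mathbb Z^c,\mathbb Z)$;

(ii) $\sum_i\rho_i=0$.

Write $\rho(z)=(\rho_1(z),\dots,\rho_n(z))$ and $L=\rho(\mathbb Z^c)\subset\mathbb Z^n$. By (i) the transposed map $\mathbb Z^n\to\mathrm{Hom}(\mathbb Z^c,\mathbb Z)$ is onto a free group, hence splits; so $\rho$ is split injective and $\mathbb Z^n/L\cong\mathbb Z^d$ with $d=n-c$. Let $\mathbf a_i\in\mathbb Z^d$ be the image of the $i$-th unit vector and $\mathcal A=\{\mathbf a_1,\dots,\mathbf a_n\}$. Then $\mathbb Z\mathcal A=\mathbb Z^d$, $\dim(\mathcal A)=d$, and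
$$\{u\in\mathbb Z^n:\textstyle\sum u_i\mathbf a_i=0\}=L .$$

*Example.* Take $c=1$ and the integers $(1,1,-2)$ as functionals on $\mathbb Z$. Then $L=\mathbb Z(1,1,-2)$, $d=2$, $\mathbf a_1+\mathbf a_2=2\mathbf a_3$, and $I_{\mathcal A}=\langle x_1x_2-x_3^2\rangle$.

**Lemma 1.**
(a) $\mathcal A$ is graded.
(b) If every nonzero functional in the list occurs at least twice, the $\mathbf a_i$ are pairwise distinct.
(c) $\mathcal A$ is normal if
$$\text{every coset } y+\mathbb Z^c\ (y\in\mathbb R^c)\text{ contains } y' \text{ with } \rho_i(y')<1 \text{ for all } i. \tag{1}$$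

*Proof.* (a) By (ii) the functional $u\mapsto\sum u_i$ vanishes on $L$, so it induces a linear functional on $\mathbb Z^d$ with value $1$ on every $\mathbf a_i$. The $\mathbf a_i$ span $\mathbb R^d$ linearly, so their affine span, which misses $0$, is the whole hyperplane.

(b) If $\mathbf a_i=\mathbf a_j$ with $i\ne j$, the difference of the two unit vectors is in $L$: there is $z$ with $\rho_i(z)=1$, $\rho_j(z)=-1$, and $\rho_l(z)=0$ for all other $l$. As $\rho_i\ne0$, there is a second copy $\rho_{i'}=\rho_i$ with $i'\ne i$, and $\rho_{i'}(z)=1$. But no index other than $i$ has value $1$.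

(c) Let $p\in cone(\mathcal A)\cap\mathbb Z\mathcal A$, say $p=\sum r_i\mathbf a_i=\sum t_i\mathbf a_i$ with $r\in\mathbb R^n_{\ge0}$, $t\in\mathbb Z^n$. Then $t-r=\rho(y)$ for some $y\in\mathbb R^c$. By (1) for the coset of $-y$ there is $w\in\mathbb Z^c$ with $\rho_i(w-y)<1$ for all $i$. The integer vector $u=t-\rho(w)=r-\rho(w-y)$ satisfies $u_i>r_i-1\ge-1$, so $u\in\mathbb N^n$ and $p=\sum u_i\mathbf a_i\in\mathbb N\mathcal A$. $\square$

**Remark 1.** Condition (1) is also necessary. Let $\mathcal A$ be normal and $y\in\mathbb R^c$. Put $t_i=\lceil-\rho_i(y)\rceil$ and $r=t+\rho(y)\ge0$. Then $\sum t_i\mathbf a_i=\sum r_i\mathbf a_i\in cone(\mathcal A)\cap\mathbb Z\mathcal A=\mathbb N\mathcal A$, so $t-u=\rho(w)$ for some $u\in\mathbb N^n$, $w\in\mathbb Z^c$. Now $\rho_i(w)\le t_i<1-\rho_i(y)$, that is, $\rho_i(y+w)<1$.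

Note that (1) does not see how often a functional is repeated.

Now fix a term order. For $0\ne z\in\mathbb Z^c$ write $z\succ0$ if $\mathbf x^{\rho(z)^+}$ is larger than $\mathbf x^{\rho(z)^-}$, and $z\prec0$ if $-z\succ0$.

**Lemma 2.**
(a) $\succ$ is a total group order: for $z\ne0$ exactly one of $z,-z$ is $\succ0$, and $z,z'\succ0$ implies $z+z'\succ0$.
(b) $\mathbf x^u\in in(I_{\mathcal A})$ if and only if there is $z\succ0$ with $\rho(z)^+\le u$.

*Proof.* (a) If $z\neq0$ then $\rho(z)\ne0$, the two monomials differ, and passing to $-z$ exchanges them. Let $z,z'\succ0$. Since $a^+-a^-=a$,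
$$\rho(z)^++\rho(z')^+-\rho(z+z')^+=\rho(z)^-+\rho(z')^--\rho(z+z')^-=:\gamma,$$
and $\gamma\ge0$ because $a\mapsto a^+$ is subadditive. Multiplying the two monomial inequalities, $\mathbf x^{\gamma}\mathbf x^{\rho(z+z')^+}$ is larger than $\mathbf x^{\gamma}\mathbf x^{\rho(z+z')^-}$. So the two are different, $z+z'\ne0$, and canceling $\mathbf x^\gamma$ gives $z+z'\succ0$.

(b) By Fact 1, $\mathbf x^u\in in(I_{\mathcal A})$ if and only if some $\mathbf x^v$ in its fiber is smaller. Write $u-v=\rho(z)$. If such a $v\ge0$ exists, then $u\ge\rho(z)$ and $u\ge0$ give $u\ge\rho(z)^+$, and dividing both monomials by $\mathbf x^{u-\rho(z)^+}$ shows $z\succ0$. Conversely, if $z\succ0$ and $\rho(z)^+\le u$, then $v=u-\rho(z)=(u-\rho(z)^+)+\rho(z)^-\ge0$ and $\mathbf x^v$ is smaller than $\mathbf x^u$. $\square$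

*Codimension one.* Every graded configuration arises, up to an isomorphism $\mathbb Z\mathcal A\cong\mathbb Z^d$, from a list: choose a basis of the lattice $L$ of relations; the coordinates of $\mathbb Z^n$ restricted to $L$ satisfy (i) because $\mathbb Z^n/L\cong\mathbb Z\mathcal A$ is free, and (ii) because $\omega(\mathbf a_i)=1$. Let $c=1$, so $\rho$ is a list of integers with gcd $1$ and sum $0$. By Lemma 2(b), for every term order the single binomial $\mathbf x^{\rho^+}-\mathbf x^{\rho^-}$ (where $\rho=\rho(1)$) is a Gröbner basis; its degree is $\sum\rho_i^+$. Suppose some $\rho_1\ge2$ and some $\rho_2\le-2$. In the coset $\frac12+\mathbb Z$ a point $y'>0$ has $\rho_1y'\ge1$ and a point $y'<0$ has $\rho_2y'\ge1$, so (1) fails and $\mathcal A$ is not normal by Remark 1. So if $\mathcal A$ is normal, we may assume, up to sign, that all positive $\rho_i$ equal $1$. The degree is then the number of positive entries; at least one entry is negative, so the degree is at most $n-1=d$. The bound holds, and $(1,\dots,1,-d)$ with $d$ ones shows that degree exactly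 $d$ occurs.

## 5. Repeated pairs $\pm h$, and one forced direction

Here is the cheapest way to make degrees large. Suppose the list contains $h$ and $-h$. Adding $K$ further copies of both keeps (i), (ii) and (1), and raises $d=n-c$ by $2K$. It adds $K|h(z)|$ to $|\rho(z)^+|$ for every $z$. So we would win, for large $K$, if for every term order some $z^*\succ0$ with $|h(z^*)|\ge3$ were unavoidable.

How can a vector be unavoidable? If $z\succ0$, then $\mathbf x^{\rho(z)^+}\in in(I_{\mathcal A})$, so a Gröbner basis has an element with leading monomial $\mathbf x^u$ dividing it, and Lemma 2(b) yields $z^*\succ0$ with $\rho(z^*)^+\le u\le\rho(z)^+$. Functionals of the list that vanish on $z$ are $\le0$ on $z^*$. With enough of them one can hope to confine $z^*$ to a small sublattice. The first thing to try is a line $\mathbb Zf$. It does not work, for the following reason.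

**Observation.** Let $\mathcal A$ be normal, let $h$ and $-h$ be in the list, and let $f\neq0$ be such that every $w\in\mathbb Z^c$ with $\rho(w)^+\le\rho(f)^+$ lies in $\mathbb Zf$. Then $|h(f)|\le1$.

*Proof.* By Remark 1 the coset of $-\frac12f$ contains $w-\frac12f$, $w\in\mathbb Z^c$, with $\rho_i(w)<1+\frac12\rho_i(f)$ for all $i$. Since $\rho_i(w)$ is an integer, $\rho_i(w)\le\rho_i(f)^+$: if $\rho_i(f)\ge2$ use $1+\frac12\rho_i(f)\le\rho_i(f)$; if $\rho_i(f)=1$ then $\rho_i(w)<\frac32$; if $\rho_i(f)\le0$ then $\rho_i(w)<1$. So $\rho(w)^+\le\rho(f)^+$, and $w=sf$ with $s\in\mathbb Z$. The functionals $\pm h$ give $|s-\frac12|\,|h(f)|<1$. As $|s-\frac12|\ge\frac12$, we get $|h(f)|<2$. $\square$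

So with $b$ pairs $\pm h_1,\dots,\pm h_b$, each repeated $K$ times, confinement to $\mathbb Zf$ forces degree at most $bK$ out of the pairs, while they cost $2bK$ in dimension. One forced direction falls short by a factor of $2$.

## 6. Two directions and a gap between fractions

The way out is to confine $z^*$ to a plane $\mathbb Zf+\mathbb Zg$ with two pairs $\pm h_1,\pm h_2$, where $|h_1(Xf+Yg)|=|X|$ and $|h_2(Xf+Yg)|=|Y|$. The cost is $4K$, the gain $K(|X|+|Y|)$, so we want $|X|+|Y|\ge5$. Both $f$ and $g$ have height only $1$, as the Observation suggests they must. But $z^*$ can be kept away from all short vectors of the plane: the term order excludes a half-plane, one further functional $\sigma$ excludes another, and what is left in the relevant quadrant is a cone so thin that it contains no short integer vector. The arithmetic is the following lemma.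

For $(s,j)\in\mathbb N^2\setminus\{0\}$ we regard $s/j$ as an element of $[0,\infty]$, with $s/0=\infty$; so $s/j\le s'/j'$ means $sj'\le s'j$.

**Lemma 3.** Let $\succ$ be a total group order on $\mathbb Z^c$, let $v,w\succ0$ be linearly independent, and put $D(s,j)=jw-sv$. Let $J\ge2$. There are integers $1\le\alpha,\beta\le2J-1$ such that for all $(s,j)\in\mathbb N^2\setminus\{0\}$:

(a) if $D(s,j)\succ0$ and $s/j\ge\beta/\alpha$, then $s+j\ge J+1$;

(b) if $D(s,j)\prec0$ and $s/j\le\beta/\alpha$, then $s+j\ge J+1$.

*Proof.* **Step 1: the sign of $D(s,j)$ depends monotonically on $s/j$.** We show: if $D(s',j')\succ0$ and $s/j\le s'/j'$, then $D(s,j)\succ0$. First $j'\ge1$, since otherwise $D(s',j')=-s'v\prec0$. Also $j\ge1$, since $j=0$ would give $s\ge1$ and $sj'\le s'j=0$. Now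
$$j'D(s,j)=j\,D(s',j')+(js'-j's)\,v,$$
where the first summand is $\succ0$ and the second is $0$ or $\succ0$. So $j'D(s,j)\succ0$, and hence $D(s,j)\succ0$, because $D(s,j)\prec0$ would give $j'D(s,j)\prec0$ and $D(s,j)=0$ is impossible.

**Step 2: locate the sign change among short fractions.** Let $\mathfrak F$ be the finite set of reduced fractions $s/j$ with $s+j\le J$. It contains its smallest and largest possible members $0/1$ and $1/0$. Since $D(0,1)=w\succ0$ and $D(1,0)=-v\prec0$, there are consecutive elements $p/p_0<p'/p'_0$ of $\mathfrak F$ with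
$$D(p,p_0)\succ0\succ D(p',p'_0).$$

**Step 3: take the mediant.** Put $\beta=p+p'$ and $\alpha=p_0+p_0'$. As $p/p_0$ is not the largest and $p'/p_0'$ not the smallest element, $p_0\ge1$ and $p'\ge1$. So $\alpha,\beta\ge1$, and $p\le J-1$, $p'\le J$, $p_0\le J$, $p'_0\le J-1$ give $\alpha,\beta\le2J-1$. From $pp'_0<p'p_0$ we get
$$\frac p{p_0}<\frac\beta\alpha<\frac{p'}{p_0'}.\tag{2}$$

**Step 4: the gap contains no short vector.** If $(s,j)\in\mathbb N^2\setminus\{0\}$, then
$$\frac p{p_0}<\frac sj<\frac{p'}{p'_0}\quad\Longrightarrow\quad s+j\ge J+1,\tag{3}$$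
since otherwise the reduced form of $s/j$ would be an element of $\mathfrak F$ strictly between two consecutive ones.

**Step 5: conclude.** In (a), $s/j\ge\beta/\alpha>p/p_0$. If $s/j\ge p'/p'_0$, then Step 1 would give $D(p',p'_0)\succ0$, which is false. So (3) applies. In (b), $s/j\le\beta/\alpha<p'/p'_0$. If $s/j\le p/p_0$, then Step 1 would give $D(s,j)\succ0$, which is false. So (3) applies. $\square$

*Example.* For $J=4$ the set is $\mathfrak F=\{\frac01,\frac13,\frac12,\frac11,\frac21,\frac31,\frac10\}$. The mediants of neighbors are $\frac14,\frac25,\frac23,\frac32,\frac52,\frac41$; numerator plus denominator is $5$ or $7$, in accordance with (3).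

What must the list of functionals provide?

* Whatever the term order is, there must be a usable plane in which $f\prec0$ and $g\prec0$, so that $v=-f$ and $w=-g$ are $\succ0$. We arrange vectors $f_k$ in a cycle with $\sum_kf_k=0$; then not all $f_k$ can be $\succ0$. The same is done for $g$.
* For each of the resulting planes there must be functionals that confine $z^*$ to it.
* For each plane and all $1\le\alpha,\beta\le2J-1$ there must be a $\sigma$ with $\sigma(v)=\alpha$, $\sigma(w)=\beta$. We do not know the term order, so all pairs $(\alpha,\beta)$ have to be supplied.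
* In spite of all this, the covering condition (1) must hold.

## 7. The functionals

Let $J\ge2$, $q=2J$, $m=q^2+q$, $M=2q^2$; so $q\ge4$ is even and $M\ge32$. The indices $k,i$ lie in $\mathbb Z_q$; their parity is well defined. Put $\varepsilon_k=(-1)^k$.

The coordinates on $\mathbb Z^c$, $c=m+3$, are $h_1,h_2$, then $T$, and $m$ *light* coordinates $x_k$ ($k\in\mathbb Z_q$) and $y_{k,i}$ ($k,i\in\mathbb Z_q$). (The variables of the polynomial ring will not be named individually from here on.) Let $E$ be the set of light coordinates, and write $u_e$ for the coordinate $e\in E$. Let $e_{h_1},e_{x_k},\dots$ denote the standard basis vectors. The cyclic vectors promised above are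
$$f_k=\varepsilon_ke_{h_1}+e_{x_k}-e_{x_{k+1}},\qquad g_{k,i}=\varepsilon_ie_{h_2}+e_{y_{k,i}}-e_{y_{k,i+1}}.$$
Since $q$ is even, $\sum_k\varepsilon_k=0$, so $\sum_kf_k=0$ and, for each $k$, $\sum_ig_{k,i}=0$. For $q=4$: $f_0=e_{h_1}+e_{x_0}-e_{x_1}$, $f_1=-e_{h_1}+e_{x_1}-e_{x_2}$, and so on around.

**Definition 8 (blocks and auxiliary functionals).** The blocks are the $q^2$ four-element sets
$$B_{k,i}=\{x_k,\,x_{k+1},\,y_{k,i},\,y_{k,i+1}\}\subset E.$$
$\Pi$ is the set of the $m$ functionals $x_k+x_{k+1}$ and $y_{k,i}+y_{k,i+1}$. Further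
$$\xi_1=\sum_{k\text{ even}}x_k,\qquad \xi_2=\sum_k\sum_{i\text{ even}}y_{k,i},$$
and for $1\le\alpha,\beta\le q-1$
$$\varphi_{k,\alpha}=\sum_{l=1}^{\alpha}(\alpha+1-l)\,x_{k+l},\qquad \psi_{k,i,\beta}=\sum_{l=1}^{\beta}(\beta+1-l)\,y_{k,i+l}.$$

*Example.* $\varphi_{k,3}=3x_{k+1}+2x_{k+2}+x_{k+3}$. Along the cycle the coefficients of $\varphi_{k,\alpha}$ jump from $0$ (at $x_k$) to $\alpha$ (at $x_{k+1}$) and then go down in steps of one. Hence $\varphi_{k,\alpha}(f_k)=-\alpha$.

Let $S$ consist of the functionals

* (R1) $\pm h_1,\ \pm h_2$;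
* (R2) $T-u_e$, for $e\in E$;
* (R3) $\sum_{e\in E\setminus B}u_e-(m-5)T$, for each block $B$;
* (R4) $-p$ and $p-MT$, for $p\in\Pi$;
* (R5) $\pm(h_1-\xi_1)-MT$ and $\pm(h_2-\xi_2)-MT$;
* (R6) $\varphi_{k,\alpha}+\psi_{k,i,\beta}-MT$, for all $k,i$ and $1\le\alpha,\beta\le q-1$.

The coordinate $T$ is a switch. For the integer vector $z^*$, the families R2, R3, R4 will force $T=0$, and then R2–R5 become rigid. For a real coset we are free to lift $T$, which loosens R4, R5, R6 by the large multiple $MT$; only cosets concentrated on one block prevent this, and they are treated by hand.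

**Step 1: $S$ generates $\mathrm{Hom}(\mathbb Z^c,\mathbb Z)$.** A block has $m-4$ elements in its complement, so for each block $B$
$$\Big(\sum_{e\notin B}u_e-(m-5)T\Big)+\sum_{e\notin B}(T-u_e)=T.\tag{4}$$
So $S$ generates $T$, then all $u_e$, and it contains $h_1,h_2$.

**Step 2: a list with sum zero in which each functional of $S$ occurs at least twice.** Take every functional in R1, R4, R5, R6 twice. For each R6 functional $\sum_ec_eu_e-MT$ add $2c_e$ copies of $T-u_e$ for each $e$. Here
$$\sum_ec_e=\frac{\alpha(\alpha+1)}2+\frac{\beta(\beta+1)}2\le q(q-1)<M.$$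
R1 contributes $0$ to the sum; each $p\in\Pi$ contributes $-2MT$; R5 contributes $-8MT$; each R6 functional with its companions contributes $-2(M-\sum c_e)T$. So the sum so far is $-YT$ with
$$Y=2Mm+8M+\sum_{\mathrm{R6}}2\Big(M-\sum_ec_e\Big).$$
Since $Y\ge2Mm\ge2q^2$ and there are $q^2$ blocks, we can choose integers $y_B\ge2$ with $\sum_By_B=Y$. Add $y_B$ copies of the R3 functional of $B$ and $y_B$ copies of $T-u_e$ for each $e\notin B$. By (4) these add up to $YT$, and the total is $0$. Each $e$ lies outside some block, so R2 functionals also occur at least twice. Let $N_0$ be the length of this list.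

**Step 3: size.** There are $q^2(q-1)^2$ functionals in R6, so
$$Y\le2M\big(m+4+q^2(q-1)^2\big)\le4q^6,$$
because $m+4+q^2(q-1)^2=q^4-2q^3+2q^2+q+4\le q^4$ for $q\ge4$. An R6 functional accounts for $2+2\sum c_e\le2+2q(q-1)\le2q^2$ entries, and the last addition for $Y(1+(m-4))$. Hence
$$N_0\le8+4m+8+q^2(q-1)^2\cdot2q^2+Y(m-3)\le3q^6+5q^8\le6q^8=1536\,J^8.\tag{5}$$
For the middle inequality: $16+4m\le q^6$ and $2q^4(q-1)^2\le2q^6$; and $m-3\le q^2+q\le\frac54q^2$, so $Y(m-3)\le5q^8$.

**Step 4: heavy pairs and padding.** Add $K\ge1$ further copies of each of $h_1,-h_1,h_2,-h_2$, and $r\ge0$ copies of the zero functional. The resulting list satisfies (i) and (ii). Let $\mathcal A=\mathcal A_{J,K,r}$ be its configuration. By Lemma 1(a),(b) it is graded and its vectors are pairwise distinct, and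
$$d=\dim(\mathcal A)=N_0+4K+r-c.\tag{6}$$
The number $N_0$ depends only on $J$, not on $K$ and $r$.

## 8. The covering condition: $\mathcal A_{J,K,r}$ is normal

By Lemma 1(c) it suffices to find in every coset of $\mathbb Z^c$ in $\mathbb R^c$ a point where all functionals in $S$ are $<1$ (the zero functional is no condition). In a coset each coordinate is given modulo $1$, and we may choose its representative freely and independently. Let $t\in[0,1)$ be the residue of $T$.

**Case A: $t\ge\frac12$.** Here $Mt$ is already large. Take $T=t$, $u_e\in(t-1,t]$, $h_1,h_2\in[0,1)$.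

* R1 and R2: $\pm h_1,\pm h_2<1$, and $T-u_e\in[0,1)$.
* R3: the value is at most $(m-4)t-(m-5)t=t<1$.
* R4: $-p<2(1-t)\le1$, and $p-MT\le2-M/2<1$.
* R5: $|u_e|<1$ gives $|\xi_1|,|\xi_2|\le q^2/2$, so $|h_\nu-\xi_\nu|<1+q^2/2\le1+MT$ for $\nu=1,2$.
* R6: $\varphi+\psi\le q(q-1)<1+M/2\le1+MT$.

**Case B: $t<\frac12$.** Let $\delta_e\in[0,1)$ be determined by $u_e\equiv t-\delta_e\pmod1$.

**Case B1: $\sum_{e\notin B}\delta_e>t$ for every block $B$.** Here $T$ can be lifted. Take $T=1+t$, $u_e=1+t-\delta_e\in(t,1+t]$, $h_1,h_2\in[0,1)$.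

* R1: clear. R2: $T-u_e=\delta_e<1$.
* R3: the value is $(m-4)(1+t)-\sum_{e\notin B}\delta_e-(m-5)(1+t)=(1+t)-\sum_{e\notin B}\delta_e<1$.
* R4: $-p<0$, and $p-MT\le2(1+t)-M<1$.
* R5: $0\le\xi_\nu\le\frac32\cdot\frac{q^2}2$, so $|h_\nu-\xi_\nu|<1+\frac34q^2\le1+MT$.
* R6: $\varphi+\psi\le\frac32q(q-1)<1+MT$.

**Case B2: $\sum_{e\notin B}\delta_e\le t$ for some block $B=B_{k,i}$.** Fix this block. The point is chosen in the next step; the steps after it check the families.

**Step 1: the point, and two estimates.** Take $T=t$ and $u_e=t-\delta_e$ for $e\notin B$; since $\delta_e\le t$, these lie in $[0,t]$. With $\lambda=\delta_{x_{k+1}}$ and $\kappa=\delta_{x_k}$ put $x_{k+1}=t-\lambda$ and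
$$x_k=t-\kappa\ \text{ if }\lambda+\kappa<1+2t,\qquad x_k=1+t-\kappa\ \text{ if }\lambda+\kappa\ge1+2t.$$
Choose $y_{k,i+1}$ and $y_{k,i}$ in the same way, $y_{k,i+1}$ like $x_{k+1}$ and $y_{k,i}$ like $x_k$. (The second alternative prevents $x_k+x_{k+1}\le-1$, which R4 forbids.) The representatives of $h_1,h_2$ are chosen in Step 5. Then
$$t-1<u_e<1-t\ \ (e\in E),\qquad x_{k+1},\,y_{k,i+1}\le t,\qquad 0\le u_e\le t\ \ (e\notin B).\tag{7}$$
Indeed a value $t-\delta$ with $\delta\in[0,1)$ lies in $(t-1,t]$, and $t<1-t$. In the second alternative $x_k=1+t-\kappa>t$, and $\kappa\ge1+2t-\lambda>2t$ gives $x_k<1-t$. Moreover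
$$p_x:=x_k+x_{k+1}\quad\text{and}\quad p_y:=y_{k,i}+y_{k,i+1}\quad\text{lie in }(-1,2t].\tag{8}$$
In the first alternative $p_x=2t-(\lambda+\kappa)$, with $0\le\lambda+\kappa<1+2t$. In the second $p_x=1+2t-(\lambda+\kappa)$, with $1+2t\le\lambda+\kappa<2$, so $p_x\in(2t-1,0]$.

**Step 2: R2.** $T-u_e=t-u_e<1$ by (7).

**Step 3: R3.** For $B$ itself, $\sum_{e\notin B}u_e\le(m-4)t<1+(m-5)t$. For a block $B'\ne B$ put $D=B\setminus B'$. The complement of $B'$ consists of $D$ and $m-4-|D|$ elements outside $B$, so $\sum_{e\notin B'}u_e\le(m-4-|D|)t+\sum_{e\in D}u_e$, and it suffices that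
$$\sum_{e\in D}u_e<1+(|D|-1)t.$$
If $B'=B_{k,i'}$ with $i'\ne i$, then $D$ is $\{y_{k,i}\}$, $\{y_{k,i+1}\}$ or both together (as $q\ge4$, the two consecutive pairs share at most one element). If $B'=B_{k',i'}$ with $k'\ne k$, then $D$ contains both $y$'s, together with $x_k$, or $x_{k+1}$, or both. The inequality holds in each case by (7) and (8):

* one element: $u_e<1$;
* $p_y\le2t<1+t$;
* $p_y+x_{k+1}\le3t<1+2t$;
* $p_y+x_k<2t+(1-t)\le1+2t$;
* $p_y+p_x\le4t<1+3t$.

**Step 4: R4.** By (8), $-p_x,-p_y<1$ and $p_x,p_y\le2t<1$. Any other $p\in\Pi$ has a summand outside $B$, which lies in $[0,t]$, and its other summand lies in $(t-1,1-t)$. Hence $-1<p<1$. As $MT\ge0$, both $-p$ and $p-MT$ are $<1$ in all cases.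

**Step 5: R1 and R5.** Exactly one of $x_k,x_{k+1}$ has even index; let $a\in(-1,1)$ be its value. Then $\xi_1=a+\eta$, where $\eta$ is a sum of coordinates outside $B$, so $0\le\eta\le\frac{q^2}2t$. Choose $h_1\in[0,1)$ if $a\ge0$ and $h_1\in(-1,0]$ if $a<0$. Then $|h_1|<1$ and $|h_1-a|<1$, so
$$|h_1-\xi_1|<1+\tfrac{q^2}2t\le1+MT.$$
The choice of $h_2$ is the same: exactly one of $y_{k,i},y_{k,i+1}$ has even second index, and the other summands of $\xi_2$ lie in $[0,t]$, with total at most $\frac{q^2}2t$.

**Step 6: R6.** Consider $\varphi_{l,\alpha}+\psi_{l,i',\beta}-MT$. All coefficients of $\varphi_{l,\alpha}+\psi_{l,i',\beta}$ are nonnegative with total at most $q(q-1)$, so the coordinates outside $B$ contribute at most $q(q-1)t$. Let $\Phi,\Psi$ be the contributions of the coordinates in $B$ to $\varphi_{l,\alpha}$ and $\psi_{l,i',\beta}$. Write $k=l+s$ with $0\le s\le q-1$. The coefficient of $x_{l+s}$ in $\varphi_{l,\alpha}$ is $\alpha+1-s$ if $1\le s\le\alpha$, and $0$ otherwise.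

* If $s=0$, that is, $l=k$, then $x_k$ has coefficient $0$ and $x_{k+1}$ has coefficient $\alpha$, so $\Phi=\alpha x_{k+1}\le qt$.
* If $1\le s\le\alpha$, then $x_k$ has coefficient $a=\alpha+1-s$ with $1\le a\le q-1$, and $x_{k+1}$ has coefficient $a-1$. (If $s=\alpha$, then $a-1=0$, and the coefficient of $x_{l+\alpha+1}$ is indeed $0$, also when $\alpha+1=q$ and this is $x_l$.) So
$$\Phi=ax_k+(a-1)x_{k+1}=x_k+(a-1)p_x<(1-t)+2(q-2)t\le1+2qt.$$
* If $s>\alpha$, both coefficients are $0$ and $\Phi=0$.

This is where the descent in steps of one matters: the possibly large value $x_k$ is counted only once beyond what the small sum $p_x$ absorbs.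

If $l\ne k$, then $\psi_{l,i',\beta}$ involves no coordinate of $B$, so $\Psi=0$ and $\Phi+\Psi<1+2qt$. If $l=k$, then $\Phi\le qt$, and the same computation for the $y$'s gives $\Psi\le qt$, or $\Psi<1+2qt$, or $\Psi=0$; so $\Phi+\Psi<1+3qt$. (The first index of the $y$'s is there for this: $\Phi$ and $\Psi$ are never both close to $1$.) Altogether
$$\varphi+\psi<1+\big(q(q-1)+3q\big)t=1+(q^2+2q)t\le1+2q^2t=1+MT.$$

All cases are done, so $\mathcal A_{J,K,r}$ is normal. $\square$

## 9. Every Gröbner basis has an element of degree at least $K(J+1)$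

**Proposition 4.** For every term order, every Gröbner basis of $I_{\mathcal A}$, $\mathcal A=\mathcal A_{J,K,r}$, contains an element of degree at least $K(J+1)$.

*Proof.* Fix a term order, with the group order $\succ$ of Lemma 2.

**Step 1: choose the plane.** If all $f_k$ were $\succ0$, then $0=\sum_kf_k\succ0$ by Lemma 2(a), which is absurd. So fix $k$ with $f_k\prec0$. As $\sum_ig_{k,i}=0$, we can fix $i$ with $g_{k,i}\prec0$. Write
$$f=f_k,\quad g=g_{k,i},\quad B=B_{k,i},\quad v=-f\succ0,\quad w=-g\succ0.$$
The vectors $v,w$ are linearly independent. Take $\alpha,\beta$ from Lemma 3; as $2J-1=q-1$, the functional $\sigma=\varphi_{k,\alpha}+\psi_{k,i,\beta}-MT$ is in R6.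

**Step 2: choose a monomial of the initial ideal.** Let $z$ be whichever of $\pm D(\beta,\alpha)=\pm(\alpha w-\beta v)$ is $\succ0$. By Lemma 2(b), $\mathbf x^{\rho(z)^+}\in in(I_{\mathcal A})$. So a given Gröbner basis contains an element $G$ whose leading monomial $\mathbf x^u$ divides $\mathbf x^{\rho(z)^+}$. Again by Lemma 2(b) there is $z^*\succ0$ with $\rho(z^*)^+\le u\le\rho(z)^+$. Since every functional of $S$ is in the list,
$$\tau(z^*)\le\tau(z)^+\qquad\text{for all }\tau\in S.\tag{9}$$

**Step 3: $z^*$ lies in the plane, $z^*=Xf+Yg$ with $X,Y\in\mathbb Z$.** The following functionals vanish on $f$ and $g$: R2 for $e\notin B$; R3 for $B$; both R4 functionals for $p=x_k+x_{k+1}$ and for $p=y_{k,i}+y_{k,i+1}$; and all of R5. For R5, note that $\xi_1(f_k)=\varepsilon_k=h_1(f_k)$, because $x_k$ is a summand of $\xi_1$ if $k$ is even and $x_{k+1}$ is if $k$ is odd; likewise $\xi_2(g_{k,i})=\varepsilon_i=h_2(g_{k,i})$; and $h_1,\xi_1$ vanish on $g$, $h_2,\xi_2$ on $f$. So these functionals vanish on $z$, and by (9) they are $\le0$ on $z^*$. Evaluate everything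 at $z^*$.

* R4 gives $p\ge0$ and $p\le MT$, so $T\ge0$.
* R2 gives $T\le u_e$ for the $m-4$ elements $e\notin B$. With R3, $(m-4)T\le\sum_{e\notin B}u_e\le(m-5)T$, so $T\le0$. Hence $T=0$. Then $u_e\ge0$ for $e\notin B$ and $\sum_{e\notin B}u_e\le0$, so $u_e=0$ for $e\notin B$.
* R4 with $T=0$ gives $p=0$ for both $p$: $x_{k+1}=-x_k$ and $y_{k,i+1}=-y_{k,i}$.
* R5 with $T=0$ gives $h_1=\xi_1=\varepsilon_kx_k$ and $h_2=\xi_2=\varepsilon_iy_{k,i}$.

So $z^*=Xf+Yg$ with $X=x_k(z^*)$, $Y=y_{k,i}(z^*)$, and $|h_1(z^*)|=|X|$, $|h_2(z^*)|=|Y|$.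

**Step 4: $\sigma$ cuts off one side.** In $\varphi_{k,\alpha}$ the coefficient of $x_k$ is $0$ (as $\alpha\le q-1$) and that of $x_{k+1}$ is $\alpha$; similarly for $\psi_{k,i,\beta}$. So $\sigma(f)=-\alpha$ and $\sigma(g)=-\beta$, that is, $\sigma(v)=\alpha$ and $\sigma(w)=\beta$. Hence $\sigma(z)=\pm(\alpha\beta-\beta\alpha)=0$, and (9) gives $\sigma(z^*)\le0$.

**Step 5: $|X|+|Y|\ge J+1$.**

*Case 1: $z=\alpha w-\beta v=\beta f-\alpha g$.* The functionals $-\varepsilon_kh_1$ and $\varepsilon_ih_2$ are in R1, with values $-\beta<0$ and $-\alpha<0$ on $z$. By (9) they are $\le0$ on $z^*$, so $X\ge0$ and $Y\le0$. Put $s=X$, $j=-Y$. Then $s,j\ge0$, not both $0$, and $z^*=sf-jg=jw-sv=D(s,j)\succ0$. From $\sigma(z^*)=j\beta-s\alpha\le0$ we get $s/j\ge\beta/\alpha$. Lemma 3(a) gives $s+j\ge J+1$.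

*Case 2: $z=\beta v-\alpha w=-\beta f+\alpha g$.* Now $\varepsilon_kh_1$ and $-\varepsilon_ih_2$ have the negative values $-\beta$ and $-\alpha$ on $z$, so $X\le0$ and $Y\ge0$. Put $s=-X$, $j=Y$. Then $s,j\ge0$, not both $0$, and $z^*=sv-jw=-D(s,j)\succ0$, that is, $D(s,j)\prec0$. From $\sigma(z^*)=s\alpha-j\beta\le0$ we get $s/j\le\beta/\alpha$. Lemma 3(b) gives $s+j\ge J+1$.

**Step 6: count degrees.** Each of $\pm h_1,\pm h_2$ occurs at least $K$ times in the list. So
$$\deg G\ge|u|\ge\sum_l\rho_l(z^*)^+\ge K\big(|h_1(z^*)|+|h_2(z^*)|\big)=K(s+j)\ge K(J+1).\qquad\square$$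

*Example.* Let $J=2$, so $\mathfrak F=\{\frac01,\frac11,\frac10\}$, and suppose $w-v\succ0$. The sign change is between $\frac11$ and $\frac10$, so $\beta/\alpha=\frac21$ and $z=\pm(w-2v)$. If $w-2v\succ0$, then $z^*=jw-sv$ with $2\le s/j<\infty$; if $w-2v\prec0$, then $z^*=sv-jw$ with $1<s/j\le2$. In either case $s+j\ge3$.

**Proof of Theorem 1.** Take $J=4$, $K=N_0$, $r=0$. By Section 7, Step 4, and Section 8, $\mathcal A$ is graded and normal. By (6), $\dim(\mathcal A)=N_0+4K-c=5K-c<5K$. By Proposition 4, for every term order every Gröbner basis contains an element of degree $\ge5K>\dim(\mathcal A)$. $\square$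

So the assertion of Section 3 is false.

**Proof of Theorem 2.** Here $J$ grows with $d$. Let $d\ge10^6$ and $J=\lfloor(d/3072)^{1/8}\rfloor$. Since $3072\cdot2^8=786432\le d$, we have $J\ge2$. By (5), $N_0\le1536J^8\le d/2$. Write $d-N_0+c=4K+r$ with $0\le r\le3$. Then
$$K\ge\frac{d/2-3}4\ge\frac{d/2}4-1\ge\frac d{16}\ge1,$$
and $\mathcal A_{J,K,r}$ is graded and normal, of dimension $N_0+4K+r-c=d$ by (6). By Proposition 4, for every term order every Gröbner basis contains an element of degree at least
$$K(J+1)\ge\frac d{16}\Big(\frac d{3072}\Big)^{1/8}\ge\frac{d^{9/8}}{48},$$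
because $J+1>(d/3072)^{1/8}$ and $3072<3^8=6561$. For any constant $C$ this exceeds $Cd$ for large $d$. $\square$

## 10. Cohen–Macaulay initial ideals would give the bound $d$

We recall the textbook facts used for Corollary 3. For a homogeneous ideal $I$, the rings $R/I$ and $R/in(I)$ have the same Hilbert series. If it is the series of a ring of dimension $d$, it has the form $h(t)/(1-t)^d$ with a polynomial $h$. If $R/I$ is Cohen–Macaulay, its $a$-invariant, which is minus the least degree of a nonzero element of the canonical module, equals $\deg h-d$. Over an infinite field a standard graded algebra has a system of parameters consisting of linear forms. Extending the field changes neither Cohen–Macaulayness nor Hilbert series nor the minimal monomial generators of a monomial ideal.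

**Proof of Corollary 3.** Let $\mathcal A$ be as in Theorem 1, $d=\dim(\mathcal A)$. Suppose that for some term order $in(I_{\mathcal A})$ is Cohen–Macaulay. We show that it is generated in degrees $\le d$. Write the common Hilbert series of $R/I_{\mathcal A}$ and $R/in(I_{\mathcal A})$ as $h(t)/(1-t)^d$.

**Step 1: $in(I_{\mathcal A})$ is generated in degrees $\le\deg h+1$.** Extend to an infinite field and take a linear system of parameters $\theta_1,\dots,\theta_d$ of $R/in(I_{\mathcal A})$; it is a regular sequence. Dividing by such a form does not change the degrees of minimal generators: if $\theta$ is a nonzerodivisor modulo an ideal $Q$, then $Q\cap\langle\theta\rangle=\theta Q$, so the image $\bar Q$ of $Q$ modulo $\theta$ is $Q/\theta Q$, and $\bar Q/\mathfrak m\bar Q=Q/\mathfrak mQ$ for the homogeneous maximal ideal $\mathfrak m$. Being a regular sequence of linear forms on the quotient, the $\theta$'s are linearly independent, so after dividing by all of them we have an ideal $\bar Q$ in a polynomial ring in $n-d$ variables. Its quotient has Hilbert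 series $h(t)$, so $\bar Q$ contains all forms of degree $>\deg h$. In degrees $>\deg h+1$ every form is then a combination of linear forms times elements of $\bar Q$, so $\bar Q$ has no minimal generators there. The same holds for $in(I_{\mathcal A})$.

**Step 2: $\deg h\le d-1$.** A polynomial is in the kernel of $x_i\mapsto\mathbf t^{\mathbf a_i}$ if and only if its coefficients sum to $0$ on each fiber, hence if and only if it is in $I_{\mathcal A}$. So $R/I_{\mathcal A}\cong\mathbb K[\mathbb N\mathcal A]$. As $\mathcal A$ is normal, this ring is Cohen–Macaulay (Hochster), and its canonical module is spanned by the monomials in the relative interior of $cone(\mathcal A)$ (Danilov, Stanley; see Bruns–Herzog, *Cohen–Macaulay Rings*, Thm. 6.3.5). The origin is not in this relative interior, so these monomials have degree $\ge1$. Hence the $a$-invariant $\deg h-d$ is at most $-1$.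

**Step 3: contradiction.** By Steps 1 and 2, $in(I_{\mathcal A})$ is generated in degrees $\le d$. Its minimal monomial generators are the leading monomials of the reduced Gröbner basis, whose elements are homogeneous because $I_{\mathcal A}$ is. So the elements of that Gröbner basis have degree at most $d$, contradicting Theorem 1. $\square$
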